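\title{Homeomorphisms of normal varieties over uncountable algebraically closed fields}

\begin{abstract}
Let $X$ and $Y$ be normal varieties of dimension at least $2$ over uncountable algebraically closed fields, with only constant global functions; proper normal varieties are examples. We prove that every homeomorphism between the Zariski topological spaces of $X$ and $Y$ is induced by an isomorphism of schemes between the perfections of $X$ and $Y$, unique up to an integer power of Frobenius. In characteristic $0$ it is induced by a unique isomorphism $X\to Y$. This answers a question of Koll\'ar, Lieblich, Olsson and Sawin affirmatively. The proof shows that a homeomorphism carries most members of a two-dimensional linear system to members of a two-dimensional linear system, and it recovers the base field from the incidences in this plane of divisors.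
\end{abstract}

\section{Introduction}

For a scheme $X$ let $|X|$ be its underlying Zariski topological space. Passing from $X$ to $|X|$ forgets all functions and keeps only the closed subsets and the inclusions between them. How much of a variety survives?

Throughout, a \emph{variety} over an algebraically closed field is an integral separated scheme of finite type over that field. For curves almost nothing survives.

\begin{example}\label{ex:curves}
A smooth projective curve over an algebraically closed field $k$ consists of a generic point and of a set of closed points of the cardinality of $k$, and its proper closed subsets are the finite sets of closed points. So all smooth projective curves over algebraically closed fields of the same cardinality are homeomorphic, for instance $\mathbb P^1_{\mathbb C}$ and an elliptic curve over $\mathbb C$. These two are not isomorphic as schemes: an isomorphism preserves the constants, which are the global functions, and only the first function field is generated over the constants by one element.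
\end{example}

On a surface the topology knows the points, the irreducible curves, and which point lies on which curve. This resembles the incidence structure of a projective plane, and the points and lines of $\mathbb P^2(k)$ determine the field $k$ and the plane by the fundamental theorem of projective geometry. So one guesses that in dimension at least $2$ the space $|X|$ determines $X$. The topology, however, does not say which curves are lines, or which divisors are linearly equivalent, and the guess needs three corrections. First, an automorphism of the base field $k$ induces a homeomorphism of $|\mathbb P^2_k|$, so one must allow all isomorphisms of schemes and not only the $k$-linear ones. Second, some singularities are invisible.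

\begin{example}\label{ex:cusp}
Let $C$ be a cuspidal plane cubic over $\mathbb C$. The normalization $\mathbb P^1\times\mathbb P^1\to C\times\mathbb P^1$ is finite and bijective, hence a homeomorphism of proper surfaces. They are not isomorphic as schemes, since only the first is normal.
\end{example}

Third, in characteristic $p>0$ purely inseparable maps are invisible. The absolute Frobenius $F_X\colon X\to X$, which is the identity on $|X|$ and the $p$-th power map on functions, is the basic example. One therefore replaces $X$ by its \emph{perfection}
\[
X^{\mathrm{perf}}=\varprojlim\bigl(\cdots\xrightarrow{F_X}X\xrightarrow{F_X}X\bigr).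
\]
The projection $X^{\mathrm{perf}}\to X$ is a homeomorphism, and we use it to identify $|X^{\mathrm{perf}}|$ with $|X|$. In characteristic $0$ we put $X^{\mathrm{perf}}=X$. In characteristic $p$ the Frobenius $F$ of $X^{\mathrm{perf}}$ is an automorphism inducing the identity on $|X|$, so isomorphisms $\alpha$ and $\alpha\circ F^n$, $n\in\mathbb Z$, always induce the same homeomorphism. Example~\ref{ex:partialfrob} below shows that perfections cannot be avoided even for $\mathbb P^1\times\mathbb P^1$.

Write $\operatorname{Isom}(X^{\mathrm{perf}},Y^{\mathrm{perf}})$ for the set of isomorphisms of schemes and $\operatorname{Isom}(|X|,|Y|)$ for the set of homeomorphisms. The following is posed as an open question by Koll\'ar, Lieblich, Olsson and Sawin \cite{KLOS}. \emph{Let $X$ and $Y$ be proper normal varieties of dimension at least $2$ over uncountable algebraically closed fields, which need not be the same and may a priori have different characteristics. Is the map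
\[
\operatorname{Isom}(X^{\mathrm{perf}},Y^{\mathrm{perf}})/F^{\mathbb Z}\longrightarrow\operatorname{Isom}(|X|,|Y|)
\]
bijective, where no quotient is taken in characteristic $0$?} The answer is yes. Properness enters only through the absence of nonconstant global functions.

\begin{theorem}\label{thm:main}
Let $X$ and $Y$ be normal varieties of dimension at least $2$ over uncountable algebraically closed fields $k$ and $l$, with $\Gamma(X,\mathcal O_X)=k$ and $\Gamma(Y,\mathcal O_Y)=l$ (which holds if $X$ and $Y$ are proper). Then every homeomorphism $h\colon|X|\to|Y|$ is induced by an isomorphism of schemes $X^{\mathrm{perf}}\to Y^{\mathrm{perf}}$. Two isomorphisms induce the same homeomorphism if and only if they differ by an integer power of Frobenius (if and only if they are equal, in characteristic $0$). In particular, if $|X|\cong|Y|$ then $k\cong l$, so the characteristics agree.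
\end{theorem}

\begin{corollary}\label{cor:finite}
Under the hypotheses of Theorem~\ref{thm:main}, every homeomorphism $h\colon|X|\to|Y|$ is the map underlying a finite universal homeomorphism of schemes $X\to Y$ (an isomorphism in characteristic $0$).
\end{corollary}

Examples~\ref{ex:curves} and~\ref{ex:cusp} show that the theorem fails without the hypothesis on the dimension and, in characteristic $0$, without normality. (In characteristic $p$ the cusp disappears in the perfection, because $t^p\in k[t^2,t^3]$.)

The proof reconstructs functions from their level sets. For algebraically independent $f,g\in k(X)$ the divisors $\{a+bf+cg=0\}$ are the points of a projective plane $\Pi$ over $k$, the divisors through a point $x$ form a line of $\Pi$, and this line determines $f(x)$ and $g(x)$. Section~\ref{sec:plane} shows the whole method for $X=Y=\mathbb P^2$. Three tools follow, each independent of the others: a rigidity lemma for field automorphisms, which already gives uniqueness (Section~\ref{sec:rigid}); the fact that a partition of a variety into prime divisors is generically a fibration over a curve (Section~\ref{sec:fib}); and a version of the fundamental theorem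 of projective geometry for maps defined almost everywhere (Section~\ref{sec:ftpg}). Section~\ref{sec:pair} uses them to transport the pair $(f,g)$ along $h$. Section~\ref{sec:iso} assembles these pairs into an isomorphism of perfections, and Section~\ref{sec:finite} proves the corollary.

\section{Functions, divisors and linear systems}\label{sec:prelim}

``Almost all'' means all but finitely many. For a variety $Z$ over an algebraically closed field $k$ we write $Z(k)$ for the set of closed points and $k(Z)$ for the function field. Closed points of an open subset are closed in $Z$, and closed points are dense in every locally closed subset. A \emph{prime divisor} is an irreducible closed subset of codimension $1$; a proper closed subset contains only finitely many. A homeomorphism $|X|\to|Y|$ preserves closed points and chains of irreducible closed subsets, hence dimension, codimension and prime divisors.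

The letter $p$ denotes the characteristic exponent of the field at hand (the characteristic if it is positive, and $1$ otherwise), $q$ denotes a power $p^e$ with $e\ge0$, and $\mathrm{Frob}$ is the map $a\mapsto a^p$. With this convention $\mathrm{Frob}$ and $F$ are the identity in characteristic $0$, and that case needs no separate statements.

\subsection{Four standard facts}
\begin{itemize}
\item[(F1)] (Chevalley.) The image of a constructible set under a morphism of finite type of Noetherian schemes is constructible, and a dense constructible subset of an irreducible Noetherian space contains a dense open subset. In particular a nonconstant morphism from a variety to a curve omits only finitely many closed points.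
\item[(F2)] If $e\colon Z'\to Z$ is a dominant morphism of varieties, every irreducible component of a nonempty closed fiber has dimension at least $\dim Z'-\dim Z$.
\item[(F3)] If moreover $\dim Z'=\dim Z$, then over some dense open subset of $Z$ the morphism $e$ is finite and every closed fiber has exactly $[k(Z'):k(Z)]_s$ points, the separable degree. This degree is $1$ if and only if $k(Z')^q\subset k(Z)$ for some $q$.
\item[(F4)] If $k$ is uncountable, $Z(k)$ is not contained in a countable union of proper closed subsets of $Z$.
\end{itemize}
For (F4) we may take $Z$ affine. A finite surjection $Z\to\mathbb A^n$ (Noether normalization) maps proper closed subsets to proper closed subsets, so we may take $Z=\mathbb A^n$. For $n=0$ there is nothing to prove. For $n\geq1$ each proper closed subset contains only finitely many of the uncountably many hyperplanes $t_1=c$, so one of these hyperplanes lies in none of the given subsets, and we use induction on $n$.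

\subsection{The perfection}
Let $X$ be a variety over $k$, and let $K=k(X)^{\mathrm{perf}}$ be the field of all elements $b$ of an algebraic closure of $k(X)$ with $b^q\in k(X)$ for some $q$. Over an affine open $\operatorname{Spec}A\subset X$ the perfection is the spectrum of the colimit of $A\to A\to\cdots$ along Frobenius, which we identify with $A^{\mathrm{perf}}=\{b\in K: b^q\in A\text{ for some }q\}$. So $X^{\mathrm{perf}}$ is an integral scheme with function field $K$, its Frobenius acts on $K$ by $b\mapsto b^p$, its local ring at $x$ is
\[
\mathcal O^{\mathrm{perf}}_{X,x}=\{b\in K:\ b^q\in\mathcal O_{X,x}\text{ for some }q\},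
\]
and its ring of sections over a nonempty open set $U$ is $\bigcap_{x\in U}\mathcal O^{\mathrm{perf}}_{X,x}\subset K$. We say that $b\in K$ is \emph{defined at} $x$ if $b\in\mathcal O^{\mathrm{perf}}_{X,x}$. If $x$ is closed, the \emph{value} $b(x)\in k$ is the unique $q$-th root of $b^q(x)$; the map $b\mapsto b(x)$ is a ring homomorphism, it is the identity on $k$, and its kernel is the maximal ideal. Every $b\in K$ is defined on a dense open set. Two elements of $K$ with the same values at the closed points of a dense open set are equal, because a $q$-th power of their difference is a rational function vanishing on a dense set.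

\subsection{Divisors on a normal variety}
Let $X$ be normal. For a prime divisor $D$ the local ring $\mathcal O_{X,D}$ at its generic point is a discrete valuation ring of $k(X)$, with valuation $v_D$ and residue field $k(D)$; for $w\in\mathcal O_{X,D}$ we write $w|_D\in k(D)$ for the residue. For $w\in k(X)^*$ we have the divisor $\operatorname{div}w=\sum_Dv_D(w)D=(w)_0-(w)_\infty$, the difference of the effective divisors of zeros and poles. The class group $\operatorname{Cl}(X)$ is the group of divisors modulo principal ones. A normal Noetherian domain is the intersection of its localizations at the primes of height one, so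
\begin{equation}\label{eq:hartogs}
\mathcal O_{X,x}=\bigcap_{D\ni x}\mathcal O_{X,D}\qquad(x\in X),
\end{equation}
the empty intersection being $k(X)$. We use three consequences.
\begin{itemize}
\item[(N1)] If $w\in k(X)^*$ is regular at $x$, then $w$ is a non-unit at $x$ if and only if $x$ lies on the support of $(w)_0$. (Apply \eqref{eq:hartogs} to $1/w$.)
\item[(N2)] If $\Gamma(X,\mathcal O_X)=k$, a nonzero rational function without poles, or without zeros, is constant; so an effective principal divisor is $0$.
\item[(N3)] $\mathcal O^{\mathrm{perf}}_{X,x}\cap k(X)=\mathcal O_{X,x}$, since $b^q\in\mathcal O_{X,x}$ makes $b$ integral over $\mathcal O_{X,x}$.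
\end{itemize}
The ring $\mathcal O^{\mathrm{perf}}_{X,D}$ is a valuation ring of $K$: if $b\in K^*$ and $b^q\in k(X)$, then $b^q$ or $b^{-q}$ lies in $\mathcal O_{X,D}$.

\subsection{Linear systems}\label{ss:linsys}
For a vector space $V$ let $\mathbb P(V)$ be the set of its one-dimensional subspaces, $[w]$ the point given by $w\neq0$. If $V$ is finite-dimensional, $\mathbb P(V)$ and the space $\mathbb P(V)^\vee$ of hyperplanes of $\mathbb P(V)$ are the sets of closed points of projective spaces, and ``open'' and ``closed'' refer to the Zariski topology.

Let $X$ be normal and let $V\subset k(X)$ be a finite-dimensional $k$-subspace with $\dim V\ge2$. Put $m_D=\min_{0\neq w\in V}v_D(w)$. The minimum is attained on any basis, so $m_D=0$ for almost all $D$. For $v=[w]\in\mathbb P(V)$ put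
\[
D_v=\sum_D\bigl(v_D(w)-m_D\bigr)D\ \ge 0 .
\]
We write $D_v$ also for the support. These are the zero divisors of the elements of $V$ after removal of what is common to all of them: no prime divisor lies in every $D_v$, so the closed set $\bigcap_vD_v$ has codimension at least $2$. Let $U$ be its complement. Let $x\in U$, say $x\notin D_{[w_0]}$. Near $x$ we have $\operatorname{div}(w/w_0)=D_{[w]}-D_{[w_0]}=D_{[w]}\ge0$. So $w/w_0$ is regular at $x$ by \eqref{eq:hartogs}, and by (N1) it is a non-unit at $x$ if and only if $x\in D_{[w]}$. Hence for closed $x\in U$
\begin{equation}\label{eq:Hx}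
H_x:=\{v\in\mathbb P(V):x\in D_v\}=\{[w]:(w/w_0)(x)=0\}\qquad\text{for any }w_0\text{ with }[w_0]\notin H_x .
\end{equation}
This is a hyperplane, and $x\mapsto H_x$ is a morphism $f_V\colon U\to\mathbb P(V)^\vee$, given near $x$ by the regular functions $w_i/w_0$ for a basis $w_i$ of $V$.

Now let $Y$ be normal over $l$ with $\Gamma(Y,\mathcal O_Y)=l$, let $a\in\operatorname{Cl}(Y)$, and let $A$ be a divisor of class $a$. The $l$-vector space $H^0(A)=\{w\in l(Y): w=0\text{ or }\operatorname{div}w+A\ge0\}$ may have infinite dimension. The map $[w]\mapsto\operatorname{div}w+A$ from $\mathbb P(H^0(A))$ to the set $|a|$ of effective divisors of class $a$ is surjective by definition and injective by (N2). It makes $|a|$ a projective space over $l$. The lines and planes of $|a|$ do not depend on $A$: for $A'=A+\operatorname{div}u$ the linear bijection $w\mapsto w/u$ from $H^0(A)$ to $H^0(A')$ does not change the divisor. For a nonconstant $t\in l(Y)$ put $(t-\infty)_0=(t)_\infty$. Since $t-c$ and $t$ have the same poles, the \emph{pencil} $\{(t-c)_0:c\in\mathbb P^1(l)\}$ is the line $\mathbb P\langle1,t\rangle$ in $|a|$, where $A=(t)_\infty$ and $a$ is its class.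

\section{The method for the projective plane}\label{sec:plane}

Recall the classical theorem. For a field isomorphism $\sigma\colon k\to l$, an additive map $\varphi$ from a $k$-vector space to an $l$-vector space is \emph{$\sigma$-semilinear} if $\varphi(cw)=\sigma(c)\varphi(w)$.

\begin{theorem}[{Fundamental theorem of projective geometry, \cite[Thm.~2.26]{Artin}}]\label{thm:ftpg}
Let $V$ and $V'$ be three-dimensional vector spaces over fields $k$ and $l$. Every bijection $\mathbb P(V)\to\mathbb P(V')$ that maps lines onto lines is induced by a $\sigma$-semilinear bijection $V\to V'$ for some field isomorphism $\sigma\colon k\to l$.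
\end{theorem}

Let $X=\mathbb P^2_k$ with coordinates $T_0,T_1,T_2$, let $Y=\mathbb P^2_l$, and let $h\colon|X|\to|Y|$ be a homeomorphism. Take $f=T_1/T_0$, $g=T_2/T_0$ and $V=\langle1,f,g\rangle$. Here $m_D=-1$ for the line $T_0=0$ and $m_D=0$ otherwise, so for $v=[a_0+a_1f+a_2g]$ the divisor $D_v$ is the line $a_0T_0+a_1T_1+a_2T_2=0$. Thus $\Pi=\mathbb P(V)$ is the plane of lines of $X$, we have $U=X$, and $H_x$ is the pencil of lines through $x$. Every line of $\Pi$ is such a pencil.

\subsection*{If $h$ maps lines to lines}
Then every line of $Y$ is an image, namely of the line through the preimages of two of its points. So $\tau\colon v\mapsto h(D_v)$ is a bijection from $\Pi$ to the plane $\mathbb P(V')$ of lines of $Y$, where $V'$ is the space of linear forms on $l^3$, and $\tau$ maps the pencil through $x$ onto the pencil through $h(x)$. Theorem~\ref{thm:ftpg} gives $\sigma\colon k\to l$ and a $\sigma$-semilinear bijection $\varphi\colon V\to V'$ inducing $\tau$. Use $w_0=\varphi(1)$, $w_1=\varphi(f)$, $w_2=\varphi(g)$ as coordinates on $Y$. For $x=[x_0:x_1:x_2]$ and every $(a_0,a_1,a_2)$ with $\sum a_ix_i=0$, the form $\varphi(a_0+a_1f+a_2g)=\sum\sigma(a_i)w_i$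 vanishes at $h(x)$. These forms are exactly those that vanish at $[\sigma(x_0):\sigma(x_1):\sigma(x_2)]$, so this point is $h(x)$. Hence $h$ agrees on closed points with an isomorphism of schemes $\mathbb P^2_k\to\mathbb P^2_l$, and then it agrees everywhere, since a point is determined by the closed points in its closure. In terms of functions, $f'=w_1/w_0$ and $g'=w_2/w_0$ satisfy $f'(h(x))=\sigma(f(x))$ and $g'(h(x))=\sigma(g(x))$. This is the form of the statement that generalizes (Proposition~\ref{prop:pair}).

\subsection*{What the topology gives instead}
We only know that the sets $h(D_v)$ are irreducible curves. Fix a closed point $x$. The curves $h(D_v)$, $v\in H_x$, are pairwise disjoint outside $h(x)$ and cover $Y\setminus\{h(x)\}$. The first step is to show that such a partition is algebraic: there are coprime forms $F_0,F_\infty$ of some degree $d(x)$ such that for almost all lines through $x$ the image is a curve $F_0=cF_\infty$ of degree $d(x)$ (Proposition~\ref{prop:fib} and Lemma~\ref{lem:pencil}). Call the finitely many remaining lines through $x$ exceptional for $x$. One pencil yields only a bijection $v\mapsto c$ between cofinite subsets of $\mathbb P^1(k)$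 and $\mathbb P^1(l)$, which carries no more information than Example~\ref{ex:curves}. The field appears only when all pencils are compared.

To compare them we need all the curves in one linear system, that is, $d(x)$ should not depend on $x$. Take distinct points $x_1,x_2,\dots$ on a line $D$. By (F4) there is a point $y\notin D$ on none of the countably many lines exceptional for some $x_i$. The lines $yx_i$ are distinct and not exceptional for $x_i$, and almost all of them are not exceptional for $y$. Computing the degree of $h(yx_i)$ in two ways gives $d(x_i)=d(y)$ for almost all $i$. So $d$ is eventually constant on every sequence of distinct collinear points, which forces one value $d$ at almost all points of every line (Lemma~\ref{lem:class}). We obtain an injective map $\tau$ from the set of lines whose image has degree $d$ to the projective space of curves of degree $d$, and it maps almost all of a general pencil to a line. A version of Theorem~\ref{thm:ftpg} that tolerates finitely many exceptions on each line (Proposition~\ref{prop:ftpg}) again produces $\sigma$ and $\varphi$.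

\subsection*{Where Frobenius enters}
On a general variety one pair $(f,g)$ does not generate the function field, and different pairs can give different $\sigma$. Let $k=l$ have characteristic $p$, let $h$ be the identity, and replace $(f,g)$ by $(f^p,g^p)$. Since $a_0+a_1f^p+a_2g^p=(a_0^{1/p}+a_1^{1/p}f+a_2^{1/p}g)^p$, the support of $D_v$ is the line $\sum a_i^{1/p}T_i=0$, and the construction returns $\sigma=\mathrm{Frob}^{-1}$. The next section shows that this is the only ambiguity.

\section{Rigidity of field automorphisms, and uniqueness}\label{sec:rigid}

An automorphism of an algebraically closed field whose graph contains almost all points of an algebraic curve is a power of Frobenius.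

\begin{lemma}\label{lem:rigid}
Let $Y$ be a variety over an algebraically closed field $l$ and $L=l(Y)^{\mathrm{perf}}$. Let $u,v\in L$ with $u\notin l$, let $\tau\in\operatorname{Aut}(l)$, and suppose that $v(y)=\tau(u(y))$ for all closed points $y$ of a dense open set. Then $\tau=\mathrm{Frob}^i$ and $v=u^{p^i}$ for some $i\in\mathbb Z$, which is unique in positive characteristic. In characteristic $0$ this means $\tau=\mathrm{id}$ and $v=u$.
\end{lemma}

\begin{proof}
Replacing $u,v$ by $u^q,v^q$ preserves the hypothesis and the conclusion, so we may assume that $u,v\in l(Y)$ are regular on a dense open set $Y_1$ on which the hypothesis holds.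

\emph{A power of Frobenius times $\tau$ is a rational function.} The image of $(u,v)\colon Y_1\to\mathbb A^2$ is constructible, and its closed points lie in the graph of $\tau$, which has one point on each line $t_1=\text{const}$. A dense open subset of $\mathbb A^2$ has infinitely many points on some such line. So by (F1) the image is not dense, and its closure $\Gamma$ is irreducible of dimension at most $1$. Since $u$ is nonconstant, $\Gamma$ is a curve on which $t_1$ is nonconstant. The image contains a dense open $\Gamma^\circ\subset\Gamma$, and $t_1$ is injective on $\Gamma^\circ(l)$. By (F3) there are $q=p^e$ and $r\in l(t)$ with $t_2^q=r(t_1)$ on $\Gamma$. Since $t_1(\Gamma^\circ)$ is cofinite in $l$, the automorphism $\theta=\mathrm{Frob}^e\circ\tau$ satisfies $\theta(a)=r(a)$ for almost all $a\in l$.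

\emph{The function $r$ is $t^{p^j}$.} The identities $r(s+t)=r(s)+r(t)$ and $r(st)=r(s)r(t)$ hold at all points of $\mathbb A^2(l)$ outside finitely many curves, hence in $l(s,t)$; and $r\neq0$ as $\theta$ is injective. If $r$ had a zero or pole $\alpha\in l^*$, the divisor of $r(st)$ on $\mathbb G_m^2$ would contain the curve $st=\alpha$, whereas the divisor of $r(s)r(t)$ contains only curves $s=\text{const}$ and $t=\text{const}$. So $r=ct^n$ with $n\in\mathbb Z$, and multiplicativity gives $c=c^2$, so $c=1$. Now $(s+t)^n=s^n+t^n$. For $n=0$ this reads $1=2$, which is false. For $n<0$ only the left side has a pole along $s+t=0$. So $n>0$; write $n=p^jm$ with $m\neq0$ in $l$. If $m\ge2$, the monomial $s^{p^j(m-1)}t^{p^j}$ has coefficient $m\neq0$ in $(s^{p^j}+t^{p^j})^m$ and does not occur on the right. So $n=p^j$.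

Thus $\theta(a)=a^{p^j}$ outside a finite set. Every $a\in l$ is a sum of two elements outside that set and both sides are additive, so $\theta=\mathrm{Frob}^j$ and $\tau=\mathrm{Frob}^{i}$ with $i=j-e$. Then $v$ and $u^{p^i}$ have the same values on $Y_1(l)$, so they are equal. In positive characteristic $\mathrm{Frob}^n$ with $n\ne0$ fixes only finitely many elements of the infinite field $l$, so $i$ is unique.
\end{proof}

\begin{proposition}\label{prop:unique}
Let $X,Y$ be as in Theorem~\ref{thm:main}. Two isomorphisms $\alpha,\beta\colon X^{\mathrm{perf}}\to Y^{\mathrm{perf}}$ induce the same homeomorphism if and only if $\alpha=\beta\circ F^i$ for some $i\in\mathbb Z$.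
\end{proposition}

\begin{proof}
Powers of $F$ act trivially on $|X|$, which gives ``if''. Conversely, suppose that $\gamma=\beta^{-1}\alpha$ induces the identity on $|X|$. Then $\gamma^*$ is an automorphism of $K$ preserving each local ring $\mathcal O^{\mathrm{perf}}_{X,x}$ and its maximal ideal $\mathfrak m_x$. A global section $b$ of $X^{\mathrm{perf}}$ has a power $b^q\in k(X)$, which lies in $\Gamma(X,\mathcal O_X)=k$ by (N3); so $b\in k$. Thus
\begin{equation}\label{eq:constants}
\Gamma(X^{\mathrm{perf}},\mathcal O)=k,
\end{equation}
and $\gamma^*$ restricts to some $\tau\in\operatorname{Aut}(k)$. If $b$ is defined at the closed point $x$, then $\gamma^*(b)-\tau(b(x))=\gamma^*(b-b(x))\in\mathfrak m_x$, so $\gamma^*(b)(x)=\tau(b(x))$. Lemma~\ref{lem:rigid} on $X$, with $u=b\in K\setminus k$ and $v=\gamma^*b$, gives $\tau=\mathrm{Frob}^i$ and $\gamma^*b=b^{p^i}$, where $i$ depends only on $\tau$. The same formula holds for $b\in k$. All sections lie in $K$, so $\gamma=F^i$.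
\end{proof}

\begin{example}\label{ex:partialfrob}
Let $k$ be uncountable of characteristic $p>0$ and let $\psi\colon\mathbb P^1\times\mathbb P^1\to\mathbb P^1\times\mathbb P^1$ be the $k$-morphism $(s,t)\mapsto(s^p,t)$. It induces an automorphism of the perfection, so it is a homeomorphism. No automorphism $\alpha$ of the scheme $\mathbb P^1\times\mathbb P^1$ induces this homeomorphism. Otherwise $\alpha^{\mathrm{perf}}=\psi^{\mathrm{perf}}\circ F^i$ by Proposition~\ref{prop:unique}, so $k(s,t)=\alpha^*k(s,t)=k(s^{p^{i+1}},t^{p^i})$. Then $i\ge0$ because $t^{p^i}\in k(s,t)$, and so $s\in k(s^p,t)$, which is false.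
\end{example}

\section{Partitions into prime divisors}\label{sec:fib}

The image under a homeomorphism of a pencil of divisors is, away from the base locus, a set of pairwise disjoint prime divisors covering the variety. Nothing algebraic is known about this set as a whole. The next proposition shows that it is nevertheless the set of fibers of a morphism, after shrinking.

\begin{proposition}\label{prop:fib}
Let $Z$ be an affine variety of dimension $n\ge2$ over an uncountable algebraically closed field $k$, and let $\mathcal F$ be a set of pairwise disjoint prime divisors of $Z$ whose union contains $Z(k)$. Then there are a dense open $Z^\circ\subset Z$ and a surjective morphism $g\colon Z^\circ\to C$ onto a smooth curve, with $k(C)$ algebraically closed in $k(Z)$, such that the fibers of $g$ over closed points are, as sets, exactly the nonempty sets $D\cap Z^\circ$, $D\in\mathcal F$.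
\end{proposition}

For example, let $Z=\{(x,y)\in\mathbb A^2:x+y\neq0\}$ and let $\mathcal F$ consist of the traces on $Z$ of the hyperbolas $xy=c$, $c\neq0$, and of the two axes, which are disjoint in $Z$. One can take $Z^\circ=Z\setminus\{xy=0\}$ and $g=xy$. The two discarded members are the components of a reducible fiber; exceptions of this kind are what the later sections have to tolerate.

The idea of the proof is this. All divisors of $Z$ fall into countably many algebraic families, and by (F4) one family $M$ in which the members of $\mathcal F$ are dense sweeps out $Z$. Being disjoint is an algebraic condition on pairs, so two general members of $M$ are disjoint. This forces $\dim M=1$ and exactly one member through a general point, and $g$ sends a point to that member.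

\begin{proof}
\emph{Step 1: countably many families.} Let $\bar Z$ be a projective closure of $Z$. For each polynomial $P\in\mathbb Q[T]$ the Hilbert scheme $\mathrm{Hilb}^P$ is a projective $k$-scheme with a universal closed subscheme of $\mathrm{Hilb}^P\times\bar Z$, flat over $\mathrm{Hilb}^P$, whose fibers over $k$-points are the closed subschemes of $\bar Z$ with Hilbert polynomial $P$, each occurring once; these have dimension $\deg P$. There are countably many $P$. For $D\in\mathcal F$ the reduced closure $\bar D\subset\bar Z$ is a $k$-point of some $\mathrm{Hilb}^P$ with $\deg P=n-1$; let $S_P\subset\mathrm{Hilb}^P(k)$ be the set of these points. Let $E_P\subset\mathrm{Hilb}^P$ be the set of points over which the universal subscheme is geometrically integral and meets $Z$. For a morphism of finite type of Noetherian schemes, the set of points with geometrically integral (or geometrically reduced) fiber is constructible \cite[9.7.7]{EGA}; together with (F1) this shows that $E_P$ is constructible. Also $S_P\subset E_P$.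

We claim that every $S\subset S_P$ is covered by finitely many irreducible locally closed subsets $M\subset E_P$ with $S\cap M$ dense in $M$. We use Noetherian induction on $T=\bar S$, the case $S=\emptyset$ being trivial. Let $T_1,\dots,T_r$ be the components of $T$. Since $T=\bigcup_j\overline{S\cap T_j}$ and $T_i\not\subset T_j$ for $j\neq i$, the set $S\cap T_i$ is dense in $T_i$. So the constructible set $E_P\cap T_i$ contains a dense open $M_i\subset T_i$, and $S\cap M_i$ is dense in $M_i$. The rest $S\setminus\bigcup_iM_i$ lies in the closed set $\bigcup_j(T_j\setminus M_j)$. This set does not contain $T_i$, because $T_i$ is irreducible and lies neither in $T_j$ for $j\ne i$ nor in $T_i\setminus M_i$. So the closure of the rest is smaller than $T$, and induction applies.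

We obtain countably many varieties $M$ (with the reduced structure) such that $\mathcal F_M=M\cap\bigcup_PS_P$ is dense in $M$ and every $D\in\mathcal F$ corresponds to a point of some $\mathcal F_M$. For such an $M$, of dimension $m$, let $\mathcal U\subset M\times Z$ be the trace of the universal subscheme, a closed subscheme, and for $z\in M(k)$ let $D_z\subset Z$ be its fiber. It is a prime divisor of $Z$, and
\begin{equation}\label{eq:inj}
D_z\subset D_{z'}\ \Longrightarrow\ z=z',
\end{equation}
because then $D_z=D_{z'}$, and $z$ is the point given by the reduced closure of $D_z$. The morphism $\mathcal U\to M$ is surjective, and it is flat of finite type, hence open. Two nonempty open subsets of $\mathcal U$ have open images, which meet in a point of $M$; the fiber over this point is irreducible, so the two subsets meet. Hence $\mathcal U$ is irreducible, of dimension $m+n-1$. From now on $\mathcal U$ carries the reduced structure, and $e\colon\mathcal U\to Z$ is the projection.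

The countably many sets $e(\mathcal U)$ cover $Z(k)$, so by (F4) the map $e$ is dominant for some $M$. This is the only use of uncountability in this proof. Fix such an $M$. Then $m+n-1\ge n$, so $m\ge1$. For $x\in Z(k)$ the set $M_x=\{z\in M:x\in D_z\}\cong e^{-1}(x)$ is closed in $M$, and by (F2) its components have dimension at least $m-1$.

\emph{Step 2: $m=1$.} Let $I\subset M\times M$ be the image of $\mathcal U\times_Z\mathcal U$. It is constructible, and its closed points are the pairs with $D_z\cap D_{z'}\neq\emptyset$. A closed subset of $M\times M$ containing $\mathcal F_M\times\mathcal F_M$ contains $\{z\}\times M$ for $z\in\mathcal F_M$, hence $M\times\{z'\}$ for all $z'\in M(k)$, hence everything. So $\mathcal F_M\times\mathcal F_M$ is dense, and it stays dense after removing the diagonal, which is a proper closed subset of the variety $M\times M$ as $m\ge1$. Distinct points of $\mathcal F_M$ give distinct, hence disjoint, members of $\mathcal F$. So $I$ misses a dense set, contains no dense open set, and $\bar I\neq M\times M$ by (F1). The set of $z$ with $\{z\}\times M\subset\bar I$ is $\bigcap_{z'\in M(k)}\{z:(z,z')\in\bar I\}$, which is closed and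 proper; let $M_1$ be its complement. For $z\in M_1(k)$ the closure $\overline{I_z}$ of $I_z=\{z':(z,z')\in I\}$ is a proper closed subset of $M$, so $\dim\overline{I_z}\le m-1$.

Let $z\in M_1(k)$. For closed $x\in D_z$ we have $z\in M_x\subset I_z$. A component of $M_x$ is closed in $M$ of dimension at least $m-1$, so it is one of the finitely many $(m-1)$-dimensional components $J_1,\dots,J_s$ of $\overline{I_z}$. Hence the closed points of $D_z$ are covered by the closed sets $D_z\cap\bigcap_{z'\in J_j(k)}D_{z'}$, $1\le j\le s$. As $D_z$ is irreducible, $D_z\subset D_{z'}$ for some $j$ and all $z'\in J_j(k)$. By \eqref{eq:inj}, $J_j=\{z\}$, so $m-1=0$.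

\emph{Step 3: $e$ is purely inseparable.} Now $\dim\mathcal U=n$, and $I_z$ is finite for $z\in M_1(k)$. If $x\in D_z$ is a closed point outside $\bigcup_{z'\in I_z\setminus\{z\}}D_{z'}$, then $M_x=\{z\}$; by \eqref{eq:inj} such $x$ are dense in $D_z$. The pairs $(z,x)$ so obtained are dense in every closed fiber of $\mathcal U$ over $M_1$, hence in $\mathcal U$, and since $e$ is dominant the points $x$ are dense in $Z$. So the number in (F3) is $1$, and $k(\mathcal U)^q\subset k(Z)$ for some $q$.

\emph{Step 4: a morphism with fibers $D_z$.} We would like to invert $e$ and project to $M$. An inverse exists only up to Frobenius, so we map to a Frobenius twist of $M$. Let $M_2=\operatorname{Spec}R\subset M$ be a dense affine open subset. The part of $\mathcal U$ over the finite set $M\setminus M_2$ has dimension less than $n$, so its image lies in a proper closed subset of $Z$. Using also (F3) and the openness of the normal locus, we find a normal affine dense open $Z_1\subset Z$ such that $e^{-1}(Z_1)$ lies over $M_2$ and $e^{-1}(Z_1)\to Z_1$ is finite and bijective on closed points. Let $B=\mathcal O(e^{-1}(Z_1))\subset k(\mathcal U)$. Then $R\subset B$, as $e^{-1}(Z_1)$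 dominates $M_2$. For $b\in B$ the power $b^q$ lies in $k(Z)$ and is integral over $\mathcal O(Z_1)$, so $B^q\subset\mathcal O(Z_1)$. The ring $R^q=\{r^q:r\in R\}$ is a finitely generated $k$-algebra because $k^q=k$, and $M_2\to C_1=\operatorname{Spec}R^q$ is bijective. The inclusion $R^q\subset\mathcal O(Z_1)$ defines $\gamma\colon Z_1\to C_1$. The composites $e^{-1}(Z_1)\to Z_1\to C_1$ and $e^{-1}(Z_1)\to M_2\to C_1$ agree, since both come from $R^q\subset B$. If $x\in Z_1(k)$ and $(z,x)$ is its unique preimage, $\gamma(x)$ is therefore the image of $z$. So the closed fibers of $\gamma$ are the sets $D_z\cap Z_1$, $z\in M_2(k)$, each irreducible or empty.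

\emph{Step 5: the curve $C$.} The algebraic closure of $k(C_1)$ in the finitely generated field $k(Z)$ is a finite extension of $k(C_1)$. Let $C\to C_1$ be the normalization in it, a finite morphism from a smooth curve. Elements of $\mathcal O(C)$ lie in $k(Z)$ and are integral over $\mathcal O(Z_1)$, so $\mathcal O(C)\subset\mathcal O(Z_1)$, and $\gamma$ factors as $Z_1\to C\to C_1$ with $Z_1\to C$ dominant. Its image omits finitely many closed points. So for almost all $c_1\in C_1(k)$ every preimage of $c_1$ in $C$ lies in the image; and then there is only one preimage, for otherwise the irreducible set $\gamma^{-1}(c_1)$ would be a disjoint union of at least two nonempty closed subsets. Remove the finitely many other points from $C_1$, replace $C$ by the preimage, and let $Z^\circ\subset Z_1$ and $M_3\subset M_2$ be the preimages. We get a surjective $g\colon Z^\circ\to C$ whose closed fibers are the sets $D_z\cap Z^\circ$, $z\in M_3(k)$, all nonempty.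

\emph{Step 6: the fibers are the members of $\mathcal F$.} Let $D\in\mathcal F$ meet $Z^\circ$. If $g$ were nonconstant on $D\cap Z^\circ$, then $D$ would meet almost all fibers by (F1). The set $\mathcal F_M\cap M_3$ is dense in the curve $M_3$, hence infinite, so $D$ would meet some $D_z\neq D$ with $D_z\in\mathcal F$, contradicting disjointness. So $D\cap Z^\circ$ is a closed subset of dimension $n-1$ of a fiber, which is irreducible of dimension $n-1$; they are equal. Conversely, a closed point of a given fiber lies on some $D\in\mathcal F$, and then that fiber is $D\cap Z^\circ$.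
\end{proof}

\section{Collineations defined almost everywhere}\label{sec:ftpg}

In this section $k$ and $l$ are infinite fields, $\Pi$ is a projective plane over $k$, and $ab$ is the line through distinct points $a,b$. Our goal is the following extension of Theorem~\ref{thm:ftpg}.

\begin{proposition}\label{prop:ftpg}
Let $Q$ be a projective space over $l$ of any dimension, $\Sigma\subset\Pi$ a finite set, $G\subset\Pi\setminus\Sigma$ a subset, $\mathcal G$ a set of lines of $\Pi$, and $\tau\colon G\to Q$ an injective map such that
\begin{itemize}
\item[(a)] each point of $\Pi\setminus\Sigma$ lies on only finitely many lines not in $\mathcal G$;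
\item[(b)] $\ell\setminus G$ is finite for $\ell\in\mathcal G$;
\item[(c)] for $\ell\in\mathcal G$ there is a line $\ell'\subset Q$ such that $\tau(\ell\cap G)$ is contained, and cofinite, in $\ell'$.
\end{itemize}
Then there are a field isomorphism $\sigma\colon k\to l$, a plane $\Pi'\subset Q$ and a bijection $\Pi\to\Pi'$ extending $\tau$, induced by a $\sigma$-semilinear bijection of the underlying vector spaces, that maps $\ell$ onto $\ell'$ for $\ell\in\mathcal G$.
\end{proposition}

The sets $G$ and $\mathcal G$ carry no topology and $\tau$ has no continuity, so the missing points and lines must be supplied by an incidence theorem. Desargues' configuration has ten points and ten lines. If nine points and all lines are good, the theorem in the target supplies the image of the tenth point; if all points and nine lines are good, it supplies the image of the tenth line. We need a form that allows degenerate positions, since we do not control all non-incidences in the target. Points are \emph{collinear} if they lie on a common line; they need not be distinct.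

\begin{lemma}[Desargues]\label{lem:des}
In a projective plane over a field let $a_1,a_2,a_3$ and $b_1,b_2,b_3$ be non-collinear triples with $a_i\neq b_i$ and $a_ia_j\neq b_ib_j$. Then the three lines $a_ib_i$ have a common point if and only if the three points $a_ia_j\cap b_ib_j$ are collinear.
\end{lemma}

\begin{proof}
Let $o$ be a common point. If $o$ is none of the $a_i,b_i$, choose representing vectors and write $o=\alpha_ia_i+\beta_ib_i$ with $\alpha_i\beta_i\neq0$. The vector $c_{ij}=\alpha_ia_i-\alpha_ja_j=\beta_jb_j-\beta_ib_i$ is nonzero and represents $a_ia_j\cap b_ib_j$, and $c_{12}+c_{23}-c_{13}=0$; so the points are collinear. If, say, $o=a_1$, then $a_2b_2=a_1a_2$ and $a_3b_3=a_1a_3$, so $a_1a_2\cap b_1b_2=b_2$ and $a_1a_3\cap b_1b_3=b_3$, and the third point lies on $b_2b_3$. The converse is the same statement in the dual plane, applied to the sides of the two triangles: these are non-concurrent triples of lines, corresponding sides are distinct, and corresponding intersections of sides, the vertices, are distinct.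
\end{proof}

All choices below rest on two remarks. If a point $c$ is not on a line $n$, then $u\mapsto cu$ is a bijection from $n$ to the set of lines through $c$. Hence if $c\notin n_1\cup n_2$, the projection $u\mapsto cu\cap n_2$ is a bijection $n_1\to n_2$. We also use that three distinct points whose three joining lines are distinct are non-collinear.

\begin{lemma}[Adding points]\label{lem:points}
Let $\Pi'$ be a projective plane over $l$, $G\subset S\subset\Pi$, $\mathcal G$ a set of lines of $\Pi$, $\tau\colon G\to\Pi'$ an injective map, and $\ell\mapsto\ell'$ an injective map from $\mathcal G$ to the lines of $\Pi'$ with $\tau(\ell\cap G)\subset\ell'$. Suppose that each point of $S$ lies on only finitely many lines not in $\mathcal G$ and that $\ell\setminus G$ is finite for $\ell\in\mathcal G$. Then there is an injective $\tau_1\colon S\to\Pi'$ extending $\tau$ with $\tau_1(\ell\cap S)\subset\ell'$ for all $\ell\in\mathcal G$.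
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0)--(2.4,-4.8) node[below]{$\ell_1$};
\draw[thick] (0,0)--(0,-5.1) node[below]{$\ell_2$};
\draw[thick] (0,0)--(-2,-5) node[below]{$\ell_3$};
\draw (0,-1.5)--(4,-3.5) (1,-2)--(-5,-3.5) (0,-1.5)--(-2,-3.5);
\draw (0,-4.5)--(4,-3.5) (2,-4)--(-5,-3.5) (0,-4.5)--(-2,-3.5);
\draw[dashed] (-5.5,-3.5)--(4.6,-3.5) node[right]{$m$};
\foreach \x/\y/\a/\t in {1/-2/45/a_1, 0/-1.5/150/a_2, -1/-2.5/130/a_3, 2/-4/-25/b_1, 0/-4.5/-45/b_2, -1.5/-3.75/212/b_3, 4/-3.5/60/c_{12}, -5/-3.5/120/c_{13}, -2/-3.5/110/c_{23}}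
  \node[circle,fill,inner sep=1.2pt,label=\a:$\t$] at (\x,\y) {};
\node[circle,draw,fill=white,inner sep=1.5pt,label=90:$o$] at (0,0) {};
\end{tikzpicture}
\caption{A Desargues configuration of ten points and ten lines. The triangles $a_1a_2a_3$ and $b_1b_2b_3$ are in perspective from $o$, and corresponding sides meet on $m$. The triangles $a_1b_1c_{13}$ and $a_2b_2c_{23}$ are in perspective from $c_{12}$, and corresponding sides meet in $o,a_3,b_3$ on $\ell_3$. The second reading does not use $o$ as a vertex or center, so it shows that the three lines $\ell_i$ are concurrent from the incidences of the other nine points.}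
\label{fig:des}
\end{figure}

\begin{proof}
Call the points of $G$ and the lines of $\mathcal G$ \emph{good}. We show that for $o\in S$ the lines $\ell'$ with $o\in\ell\in\mathcal G$ have a common point. It is unique, since there are infinitely many such lines and they are distinct, and we call it $\tau_1(o)$. For $o\in G$ it is $\tau(o)$. Let $o\in S\setminus G$ and let $\ell_1,\ell_2,\ell_3$ be distinct good lines through $o$. It suffices to show $\ell_1'\cap\ell_2'\in\ell_3'$. We build the configuration of Figure~\ref{fig:des} from good points and lines. Note that a good point of $\ell_i$ differs from $o$ and so lies on no $\ell_s$ with $s\neq i$.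

\emph{The points $a_i$.} Choose $a_1\in\ell_1\cap G$. Choose $a_2\in\ell_2\cap G$ with $a_1a_2$ good; almost all points of $\ell_2$ work, as $a_1\in S$ and $a_1\notin\ell_2$. Choose $a_3\in\ell_3\cap G$ with $a_1a_3$ and $a_2a_3$ good and $a_3\notin a_1a_2$; almost all points of $\ell_3$ work, as $a_1,a_2\in S\setminus\ell_3$. No line $a_ia_j$ equals an $\ell_s$, since one of $i,j$ differs from $s$.

\emph{The points $c_{ij}$.} Choose a good point $c_{12}\in a_1a_2$ on none of the $\ell_s$. Then $c_{12}$ differs from $o,a_1,a_2,a_3$, and hence $c_{12}\notin a_1a_3\cup a_2a_3$. For $c_{13}\in a_1a_3$ put $m=c_{12}c_{13}$ and $c_{23}=m\cap a_2a_3$. The map $c_{13}\mapsto m$ is a bijection onto the lines through $c_{12}\in S$, and $c_{13}\mapsto c_{23}$ is a bijection $a_1a_3\to a_2a_3$. So for almost all $c_{13}$ the points $c_{13},c_{23}$ are good and on none of the $\ell_s$, the line $m$ is good, and $o,a_1,a_2,a_3\notin m$. Fix such a $c_{13}$.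

\emph{The points $b_i$.} For $b_1\in\ell_1$ put $b_2=b_1c_{12}\cap\ell_2$ and $b_3=b_1c_{13}\cap\ell_3$. These are projections from points on no $\ell_s$, hence bijections $\ell_1\to\ell_2$ and $\ell_1\to\ell_3$. For almost all $b_1$: the $b_i$ are good, $b_i\neq a_i$, $b_1\notin m$ (note $m\neq\ell_1$ as $o\notin m$), the lines $b_1c_{12}$ and $b_1c_{13}$ are good, and the line $b_2c_{23}$ is good (as $c_{23}\in S\setminus\ell_2$). Fix such a $b_1$. The $b_i$ are distinct, and no $b_ib_j$ equals an $\ell_s$. The lines $b_1b_2=b_1c_{12}$ and $b_1b_3=b_1c_{13}$ differ, since otherwise both would be $m\not\ni b_1$; so the $b_i$ are non-collinear. No $a_ia_j$ equals a $b_rb_s$: the sets $\{i,j\}$ and $\{r,s\}$ share an index $t$, and the line would contain $a_t\neq b_t$ and so equal $\ell_t$. By Lemma~\ref{lem:des} with common point $o$, the point $a_2a_3\cap b_2b_3$ is collinear with $a_1a_2\cap b_1b_2=c_{12}$ and $a_1a_3\cap b_1b_3=c_{13}$, so it is $m\cap a_2a_3=c_{23}$. Hence $b_2b_3=b_2c_{23}$ is good.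

\emph{Passing to $\Pi'$.} The ten lines $\ell_i,a_ia_j,b_ib_j,m$ are good, and they are distinct; only $m$ remains to be compared. It contains no $a_i$, so it differs from the $\ell_i$ and $a_ia_j$. It does not contain $b_1$, so it differs from $b_1b_2$ and $b_1b_3$. And $m=b_2b_3$ would give $b_2\in m\cap b_1c_{12}=\{c_{12}\}$, but $c_{12}\notin\ell_2$. The nine points $a_i,b_i,c_{ij}$ are good and distinct: the $c_{ij}$ lie on no $\ell_s$; $c_{12}\notin a_1a_3\cup a_2a_3$; and $c_{13}=c_{23}$ would be the point $a_3\notin m$. So their images, denoted by primes, are nine distinct points on ten distinct lines of $\Pi'$, and all incidences are preserved. The triples $(a_1',b_1',c_{13}')$ and $(a_2',b_2',c_{23}')$ have sides $\ell_1',(a_1a_3)',(b_1b_3)'$ and $\ell_2',(a_2a_3)',(b_2b_3)'$. They are non-collinear, with distinct corresponding vertices and sides. The lines $(a_1a_2)',(b_1b_2)',m'$ joining corresponding vertices pass through $c_{12}'$. By Lemma~\ref{lem:des} the points $\ell_1'\cap\ell_2'$, $(a_1a_3)'\cap(a_2a_3)'=a_3'$ and $(b_1b_3)'\cap(b_2b_3)'=b_3'$ are collinear, so $\ell_1'\cap\ell_2'\in a_3'b_3'=\ell_3'$.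

\emph{Injectivity.} Suppose $\tau_1(o_1)=\tau_1(o_2)=z$ with $o_1\neq o_2$ in $S$. Let $n\neq o_1o_2$ be a good line through $o_1$. Almost all $r\in n$ are good, differ from $o_1$, and have $o_2r$ good. For such $r$ the distinct lines $n'$ and $(o_2r)'$ both contain $\tau(r)$ and $z$, so $\tau(r)=z$. This contradicts the injectivity of $\tau$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ftpg}]
The line $\ell'$ in (c) is unique because $\ell\cap G$ is infinite. The map $\ell\mapsto\ell'$ is injective on $\mathcal G$: if $\ell_1'=\ell_2'$, the cofinite subsets $\tau(\ell_1\cap G)$ and $\tau(\ell_2\cap G)$ have infinite intersection, so $\ell_1\cap\ell_2$ is infinite.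

\emph{Step A: $\tau(G)$ spans a plane.} By (a) and (b), $\mathcal G$ and $G$ are infinite. Choose $o\in G$, and choose $m\in\mathcal G$ with $o\notin m$ among the lines through another point of $\Pi\setminus\Sigma$. Let $R$ be the span of $\tau(o)$ and $m'$, a plane or a line. For almost all $u\in m$ we have $u\in G$ and $ou\in\mathcal G$, and then $(ou)'=\tau(o)\tau(u)\subset R$. So almost all lines $j$ through $o$ satisfy $j\in\mathcal G$ and $j'\subset R$. Let $r\in G\setminus\{o\}$, and take $n\in\mathcal G$ through $r$ with $o\notin n$. For almost all $j$ through $o$ we have in addition $j\cap n\in G$, and then $\tau(j\cap n)\in n'\cap R$. So $n'$ has infinitely many points in $R$, whence $n'\subset R$ and $\tau(r)\in R$. Thus $\tau(G)\subset R$, and $n'\subset R$ for all $n\in\mathcal G$. If $\tau(G)$ were contained in a line, all $n'$ would equal that line, contradicting injectivity. So $R=:\Pi'$ is a plane, and $\tau(G)$ lies in no line.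

\emph{Step B: all points outside $\Sigma$.} Lemma~\ref{lem:points} with $S=\Pi\setminus\Sigma$ gives an injective $\tau_1\colon\Pi\setminus\Sigma\to\Pi'$ extending $\tau$ with $\tau_1(\ell\setminus\Sigma)\subset\ell'$ for $\ell\in\mathcal G$.

\emph{Step C: all lines.} We cannot yet treat the points of $\Sigma$, since (a) says nothing about the lines through them. So we first show that $\tau_1(\ell\setminus\Sigma)$ is collinear for every line $\ell\notin\mathcal G$. Let $c_{12},c_{13},c_{23}\in\ell\setminus\Sigma$ be distinct. We build the configuration of Figure~\ref{fig:des} with $\ell$ in the place of $m$, with all points outside $\Sigma$ and the other nine lines in $\mathcal G$. A line of $\mathcal G$ through $c_{ij}$ meets $\ell$ only in $c_{ij}$; so two lines of $\mathcal G$ through different $c_{ij}$ are distinct and meet off $\ell$.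

Choose successively $A_{12},A_{13},A_{23}\in\mathcal G$ with $c_{ij}\in A_{ij}$, not concurrent, such that $a_1=A_{12}\cap A_{13}$, $a_2=A_{12}\cap A_{23}$ and $a_3=A_{13}\cap A_{23}$ are not in $\Sigma$. Each condition excludes finitely many lines, because $c_{13}\notin A_{12}$ and $c_{23}\notin A_{12}\cup A_{13}$. The $a_i$ are non-collinear, are not on $\ell$, and $a_ia_j=A_{ij}$.

Choose $N_{12}\in\mathcal G$ through $c_{12}$, $N_{12}\neq A_{12}$. Then $N_{12}\cap A_{12}=\{c_{12}\}$, so $a_1,a_2\notin N_{12}$. Choose $N_{13}\in\mathcal G$ through $c_{13}$, $N_{13}\neq A_{13}$, such that $b_1=N_{12}\cap N_{13}\notin\Sigma$ and $L_1=a_1b_1\in\mathcal G$. Almost all lines through $c_{13}\notin N_{12}$ work, since $b_1$ runs bijectively over $N_{12}$ and then $L_1$ runs bijectively over the lines through $a_1\notin\Sigma$. As before $a_1,a_3\notin N_{13}$, and $b_1\notin\ell$. Also $a_2\notin L_1$: otherwise $L_1=A_{12}$ and $b_1\in A_{12}\cap N_{12}=\{c_{12}\}\subset\ell$.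

Choose $N_{23}\in\mathcal G$ through $c_{23}$, $N_{23}\neq A_{23}$, $b_1\notin N_{23}$, such that $b_2=N_{12}\cap N_{23}$ and $b_3=N_{13}\cap N_{23}$ are not in $\Sigma$, the lines $L_2=a_2b_2$ and $L_3=a_3b_3$ are in $\mathcal G$, and $o=L_1\cap L_2\notin\Sigma$. Almost all lines through $c_{23}$ work. Indeed $b_1\neq c_{23}$, so the condition on $b_1$ excludes one line; $b_2$ and $b_3$ run bijectively over $N_{12}\not\ni a_2$ and $N_{13}\not\ni a_3$, so $L_2$ and $L_3$ run bijectively over the lines through $a_2,a_3\notin\Sigma$; and $o$ runs bijectively over $L_1$ since $a_2\notin L_1$.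

The lines $N_{ij}$ are distinct and not concurrent, so the $b_i$ are non-collinear with $b_ib_j=N_{ij}$. We have $a_i\neq b_i$, because $a_1,a_2\notin N_{12}$ and $a_3\notin N_{13}$, and $A_{ij}\cap N_{ij}=c_{ij}\in\ell$. By the ``if'' part of Lemma~\ref{lem:des} the lines $L_1,L_2,L_3$ are concurrent, and $L_1\neq L_2$ gives $o\in L_3$. In $\Pi'$ the triples $\tau_1(a_i)$ and $\tau_1(b_i)$ consist of distinct points joined by the distinct lines $A_{ij}'$, respectively $N_{ij}'$, so they are non-collinear. Moreover $\tau_1(a_i)\neq\tau_1(b_i)$, $A_{ij}'\neq N_{ij}'$, and the lines $\tau_1(a_i)\tau_1(b_i)=L_i'$ pass through $\tau_1(o)$. By the ``only if'' part the points $A_{ij}'\cap N_{ij}'=\tau_1(c_{ij})$ are collinear.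

So for every line $\ell$ of $\Pi$ there is a unique line $\ell'\subset\Pi'$ with $\tau_1(\ell\setminus\Sigma)\subset\ell'$. The map $\ell\mapsto\ell'$ is still injective. Suppose $\ell_1'=\ell_2'=R_0$ with $\ell_1\neq\ell_2$. A point $r\in\Pi\setminus\Sigma$ off $\ell_1\cup\ell_2$ lies on a line that meets $\ell_1$ and $\ell_2$ in distinct points outside $\Sigma$. The image line contains two points of $R_0$, so it is $R_0$, and $\tau_1(r)\in R_0$. Then $\tau(G)\subset R_0$, contradicting Step A.

\emph{Step D: the points of $\Sigma$.} Apply Lemma~\ref{lem:points} with $\Pi\setminus\Sigma$, $\Pi$, the set of all lines, and $\tau_1$ in place of $G,S,\mathcal G,\tau$. The condition on points is empty, and the condition on lines holds as $\Sigma$ is finite. We get an injective $\tau_2\colon\Pi\to\Pi'$ extending $\tau_1$ with $\tau_2(\ell)\subset\ell'$ for all lines.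

\emph{Step E: $\tau_2$ is a collineation.} Surjectivity uses the cofiniteness in (c). Let $z\in\Pi'$ and take $u_0\in G$ with $\tau(u_0)\neq z$. The infinitely many lines of $\mathcal G$ through $u_0$ have distinct images through $\tau(u_0)$, so at most one image contains $z$. Pick two others, $m_1\neq m_2$, and let $\pi\colon m_1'\to m_2'$ be the projection from $z$. For almost all $y\in m_1'$ we have $y=\tau(u_1)$ with $u_1\in m_1\cap G$, $\pi(y)=\tau(u_2)$ with $u_2\in m_2\cap G$, and $y\neq\pi(y)$; then $zy=(u_1u_2)'$. Two such $y$ give lines $n_1\neq n_2$ of $\Pi$ with $n_1'\cap n_2'=\{z\}$, so $z=\tau_2(n_1\cap n_2)$.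

Finally $\tau_2(\ell)=\ell'$. A point of $\ell'$ is $\tau_2(x)$ for some $x$. If $x\notin\ell$, take $u_1\neq u_2$ on $\ell$. Then $(xu_i)'$ contains the distinct points $\tau_2(x),\tau_2(u_i)$ of $\ell'$, so $(xu_1)'=\ell'=(xu_2)'$, contradicting injectivity on lines. Theorem~\ref{thm:ftpg} applies to $\tau_2$.
\end{proof}

\section{Transporting a pair of functions}\label{sec:pair}

From now on $X,Y,k,l$ are as in Theorem~\ref{thm:main}, $K=k(X)^{\mathrm{perf}}$, $L=l(Y)^{\mathrm{perf}}$, and $h\colon|X|\to|Y|$ is a homeomorphism.

\begin{proposition}\label{prop:pair}
Let $f,g\in k(X)$ be algebraically independent over $k$. There are a field isomorphism $\sigma\colon k\to l$, functions $f',g'\in l(Y)$ and a dense open $X^\circ\subset X$ such that $f,g$ are regular on $X^\circ$, $f',g'$ are regular on $h(X^\circ)$, and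
\[
f'(h(x))=\sigma(f(x)),\qquad g'(h(x))=\sigma(g(x))\qquad\text{for all closed }x\in X^\circ .
\]
Moreover $X^\circ\cap D\neq\emptyset$ for each prime divisor $D$ with $f,g\in\mathcal O_{X,D}$ and $f|_D\notin k$.
\end{proposition}

The last sentence will let us control local rings at prime divisors, not just function fields. The proof occupies this section. Let $V=\langle1,f,g\rangle$ and $\Pi=\mathbb P(V)$, with $D_v$, $U$, $H_x$, $f_V$ as in Section~\ref{ss:linsys}. The $H_x$ are lines of the plane $\Pi$. By \eqref{eq:Hx} with $w_0=1$, the morphism $f_V\colon U\to\Pi^\vee$ is $x\mapsto[1:f(x):g(x)]$ on $U\setminus D_{[1]}$, so it is dominant. For $v\in\Pi$ let $v^\vee\subset\Pi^\vee$ be the set of lines through $v$; it is a line of $\Pi^\vee$, and $f_V^{-1}(v^\vee)=D_v\cap U$.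

\subsection{Prime members and admissible lines}
A homeomorphism sees supports but not multiplicities, so we can attach a divisor class on $Y$ to $D_v$ only if its support is irreducible. We use Bertini's irreducibility theorem \cite[Ch.~I, \S6, Thm.~6.3(4) and its corollaries]{Jou}: \emph{if $Z$ is an irreducible variety over an algebraically closed field of any characteristic and $\phi\colon Z\to\mathbb P^N$ is a morphism with $\dim\overline{\phi(Z)}\ge2$, then $\phi^{-1}(H)$ is irreducible for all $H$ in a dense open set of hyperplanes.} The image of $f_V$ contains a dense open set, whose complement contains only finitely many lines $v^\vee$. So there is a dense open $P^\circ\subset\Pi$ such that $D_v\cap U$ is irreducible and nonempty for $v\in P^\circ$. Every component of $D_v$ meets $U$, since $X\setminus U$ has codimension at least $2$. Hence the support of $D_v$ is a prime divisor for $v\in P^\circ$, and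
\[
E_v:=h(D_v)\qquad(v\in P^\circ)
\]
is a prime divisor of $Y$. Let $\delta(v)\in\operatorname{Cl}(Y)$ be its class. The map $v\mapsto E_v$ is injective: if $D_{[w]}$ and $D_{[w']}$ have the same irreducible support, $\operatorname{div}(w/w')$ is a multiple of one prime divisor, and $w/w'\in k$ by (N2). A line $\ell\subset\Pi$ that meets $P^\circ$ has $\ell\setminus P^\circ$ finite, and only finitely many lines do not meet $P^\circ$.

A line $\ell\subset\Pi$ parametrizes a pencil of divisors. We shall need a base point of the pencil whose image is a smooth point of $Y$. The smooth locus $Y_{\mathrm{reg}}$ is dense and open, so $f_V(U\cap h^{-1}(Y_{\mathrm{reg}}))$ contains a dense open subset of $\Pi^\vee$. Removing finitely many points from it, we fix a dense open $\mathcal L\subset\Pi^\vee$ such that every $\ell\in\mathcal L$ meets $P^\circ$ and equals $H_x$ for some closed $x\in U$ with $h(x)\in Y_{\mathrm{reg}}$. Lines in $\mathcal L$ are called \emph{admissible}. Let $\Sigma$ be the finite set of $v\in\Pi$ with $v^\vee\cap\mathcal L=\emptyset$. For $v\in\Pi\setminus\Sigma$ the set $v^\vee\cap\mathcal L$ is cofinite in $v^\vee$ and lies in the image of $f_V$. So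
\begin{equation}\label{eq:Sigma}
\text{for }v\notin\Sigma,\text{ almost all lines through }v\text{ are admissible, and }D_v\cap U\to v^\vee\text{ is dominant.}
\end{equation}

\subsection{Pencils go to pencils}

\begin{lemma}\label{lem:pencil}
Let $\ell\in\mathcal L$. There are a class $\lambda(\ell)\in\operatorname{Cl}(Y)$ and a line $\ell'\subset|\lambda(\ell)|$ such that, with $\ell^*=\{v\in\ell\cap P^\circ:E_v\in\ell'\}$:
\begin{itemize}
\item[(i)] $\ell^*$ is cofinite in $\ell$, and $\{E_v:v\in\ell^*\}$ is cofinite in $\ell'$;
\item[(ii)] for $v\in\ell\cap P^\circ$ we have $v\in\ell^*$ if and only if $\delta(v)=\lambda(\ell)$.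
\end{itemize}
\end{lemma}

\begin{proof}
\emph{A partition.} Let $U_\ell$ be the preimage under $f_V$ of the complement of the proper closed set $\{\ell\}\cup\bigcup_{v\in\ell\setminus P^\circ}v^\vee$. It is open and nonempty, and its closed points are the $x\in U$ with $H_x\neq\ell$ and $H_x\cap\ell\in P^\circ$. Such an $x$ lies on $D_v$ for exactly one $v\in\ell$, namely $v=H_x\cap\ell$. Each $D_v$ with $v\in\ell\cap P^\circ$ meets $U_\ell$. Otherwise every closed $x\in D_v\cap U$ has $H_x=\ell$, since $H_x\neq\ell$ gives $H_x\cap\ell=v\in P^\circ$; then $D_v\subset D_w$ for all $w\in\ell$, contradicting the injectivity of $w\mapsto E_w$ on the infinite set $\ell\cap P^\circ$. Therefore the sets $E_v\cap h(U_\ell)$, $v\in\ell\cap P^\circ$, are pairwise disjoint prime divisors of $h(U_\ell)$ covering its closed points.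

Apply Proposition~\ref{prop:fib}, over the uncountable field $l$, to a nonempty affine open subset of $h(U_\ell)$ and the nonempty traces of the $E_v$. We get a dense open $W\subset h(U_\ell)$ and a surjective $g_\ell\colon W\to C$ onto a smooth curve, with $l(C)$ algebraically closed in $l(Y)$, whose closed fibers are the nonempty sets $E_v\cap W$, $v\in\ell\cap P^\circ$. Since $Y\setminus W$ contains only finitely many prime divisors, $E_v\cap W\neq\emptyset$ for almost all $v\in\ell$. For these $v$ let $c_v\in C(l)$ be the point with fiber $E_v\cap W$. The map $v\mapsto c_v$ is injective and onto $C(l)$.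

\emph{$C$ is rational.} We want the fibers to be linearly equivalent, and distinct points on a curve of positive genus are not. The base point excludes positive genus. Choose a closed $x\in U$ with $H_x=\ell$ and $y=h(x)\in Y_{\mathrm{reg}}$. Then $y\in E_v$ for all $v\in\ell\cap P^\circ$. Suppose that the smooth completion $\bar C$ has genus at least $1$, and embed it in its Jacobian. By Weil's theorem a rational map from a smooth variety to an abelian variety is defined everywhere, so $g_\ell$ extends to a morphism $\bar g\colon Y_{\mathrm{reg}}\to\operatorname{Jac}(\bar C)$. If $E_v\cap W\neq\emptyset$, then $E_v\cap W\cap Y_{\mathrm{reg}}$ is dense in the irreducible set $E_v\cap Y_{\mathrm{reg}}\ni y$, so $\bar g(y)=c_v$. This cannot hold for two different $v$. So $\bar C\cong\mathbb P^1$ and $l(C)=l(t)$ with $t\in l(Y)$. We regard $C$ as an open subset of $\mathbb P^1$ and $g_\ell$ as $t|_W$. Let $\lambda(\ell)$ be the class of $(t)_\infty$ and $\ell'=\{(t-c)_0:c\in\mathbb P^1(l)\}$, a line in $|\lambda(\ell)|$.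

\emph{General members have multiplicity one.} The extension $l(Y)/l(t)$ is separable. In characteristic $0$ this is automatic. In characteristic $p$, MacLane's criterion says that a field extension $E/E_0$ is separable if and only if $E\otimes_{E_0}E_0^{1/p}$ is reduced. As $l$ is perfect, $l(t)^{1/p}=l(t)[T]/(T^p-t)$, so the tensor product is $l(Y)[T]/(T^p-t)$. This is a field unless $t=s^p$ with $s\in l(Y)$. Such an $s$ would be algebraic over $l(t)$, hence in $l(t)$, which is impossible because $t$ has a simple zero at $0\in\mathbb P^1$. So the generic fiber of $g_\ell$, an integral scheme with function field $l(Y)$, is geometrically reduced. By \cite[9.7.7]{EGA} the set of points of $C$ with geometrically reduced fiber is constructible; it contains the generic point, so almost all closed fibers are reduced. If $c=c_v\neq\infty$ has reduced fiber, then $\mathcal O_{Y,E_v}/(t-c)$ is reduced, so $t-c$ is a uniformizer along $E_v$. The only component of $(t-c)_0$ meeting $W$ is $E_v$. For each of the finitely many prime divisors $B\subset Y\setminus W$ the function $t-c$ vanishes along $B$ for at most one $c\in l$. Therefore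
\begin{equation}\label{eq:general}
(t-c_v)_0=E_v\quad\text{as divisors, whenever }c_v\text{ lies outside a finite set.}
\end{equation}
Since $v\mapsto c_v$ is injective, defined on a cofinite subset of $\ell$ and onto a cofinite subset of $\mathbb P^1(l)$, this proves (i).

\emph{Proof of} (ii). If $v\in\ell^*$ then $E_v\in|\lambda(\ell)|$. Conversely let $v\in\ell\cap P^\circ$ with $\delta(v)=\lambda(\ell)$, and put $B=E_v$; it meets $h(U_\ell)$ but perhaps not $W$. Suppose $t\in\mathcal O_{Y,B}$ and $t|_B\notin l$. Then $t$ is regular on an open set meeting $B\cap h(U_\ell)$, and by (F1), for almost all $c\in l$ there is a closed $y\in B\cap h(U_\ell)$ at which $t$ is regular with value $c$. By (N1), $y$ lies on $(t-c)_0$, which by \eqref{eq:general} is, for almost all $c$, a divisor $E_{v'}$ with $v'\in\ell\cap P^\circ$ and $v'\neq v$. This contradicts $E_v\cap E_{v'}\cap h(U_\ell)=\emptyset$. So $t$ has a pole along $B$ or $t|_B$ is constant, that is, $(t-c_0)_0\ge B$ for some $c_0\in\mathbb P^1(l)$. The difference is effective and of class $0$, so it vanishes by (N2), and $B\in\ell'$.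
\end{proof}

\subsection{One class for almost all pencils}
The lines $\ell'$ lie in projective spaces $|\lambda(\ell)|$ that may depend on $\ell$. Two admissible lines have the same class if they meet in a point of $\ell_1^*\cap\ell_2^*$, but each has its own finite exceptional set, over which we have no uniform control. An auxiliary line can avoid countably many exceptional sets at once.

\begin{lemma}\label{lem:class}
There is a class $a\in\operatorname{Cl}(Y)$ such that for every $o\in\Pi\setminus\Sigma$ almost all lines $\ell$ through $o$ are admissible with $\lambda(\ell)=a$.
\end{lemma}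

\begin{proof}
Let $o\in\Pi\setminus\Sigma$ and let $\ell_1,\ell_2,\dots$ be distinct admissible lines through $o$. Let $N$ be a countable subset of $\Pi$ containing $o$ and all $\ell_i\setminus\ell_i^*$. By (F4), applied over the uncountable field $k$ to the closed sets $\Pi^\vee\setminus\mathcal L$ and $u^\vee$, $u\in N$, there is an admissible line $m$ disjoint from $N$. The points $u_i=m\cap\ell_i$ are distinct, since the $\ell_i$ meet only in $o\notin m$, and $u_i\in\ell_i^*$, so $\delta(u_i)=\lambda(\ell_i)$. Almost all $u_i$ lie in $m^*$, where $\delta=\lambda(m)$. So $\lambda(\ell_i)=\lambda(m)$ for almost all $i$.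

Thus $\lambda$ is eventually constant on every sequence of distinct admissible lines through $o$. Let $a_o$ be the eventual value on one such sequence, and drop its first terms so that $\lambda=a_o$ on all terms. If $\lambda\neq a_o$ on infinitely many admissible lines through $o$, interleaving a sequence of these with the first sequence gives a sequence of distinct lines on which $\lambda$ is not eventually constant. So $\lambda=a_o$ on almost all admissible lines through $o$, and these are almost all lines through $o$ by \eqref{eq:Sigma}. Given $o_1,o_2\in\Pi\setminus\Sigma$, take a sequence through each and one set $N$ that serves both. Then $a_{o_1}=\lambda(m)=a_{o_2}$.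
\end{proof}

\subsection{The plane of divisors on $Y$}
Put
\[
\mathcal G=\{\ell\in\mathcal L:\lambda(\ell)=a\},\qquad G=\{v\in P^\circ\setminus\Sigma:\delta(v)=a\},\qquad\tau\colon G\to|a|,\quad v\mapsto E_v .
\]
The map $\tau$ is injective. Condition (a) of Proposition~\ref{prop:ftpg} is Lemma~\ref{lem:class}. For $\ell\in\mathcal G$ we have $\ell\cap G=\ell^*\setminus\Sigma$ by Lemma~\ref{lem:pencil}(ii), and then (b) and (c) follow from Lemma~\ref{lem:pencil}(i). Fix a divisor $A$ of class $a$. We obtain $\sigma\colon k\to l$, a three-dimensional subspace $V'\subset H^0(A)\subset l(Y)$, and a $\sigma$-semilinear bijection $\varphi\colon V\to V'$ inducing a bijection $\tau\colon\Pi\to\Pi'=\mathbb P(V')$ that maps lines onto lines and extends the original $\tau$. That is, with $D'_{[w]}=\operatorname{div}w+A$,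
\begin{equation}\label{eq:onG}
E_v=D'_{\tau(v)}\qquad(v\in G).
\end{equation}
The divisors attached to $V'$ in Section~\ref{ss:linsys} differ from the $D'_{u}$ by the effective divisor $\sum_B(m_B+\operatorname{mult}_BA)B$, which is bounded above by every $D'_u$. Two distinct prime divisors occur among the $D'_u$, so this divisor is $0$, and Section~\ref{ss:linsys} applies to the $D'_u$. Thus $U'=Y\setminus\bigcap_uD'_u$ has complement of codimension at least $2$, and for closed $y\in U'$ the set $H'_y=\{u\in\Pi':y\in D'_u\}$ is a line.

We want $H'_{h(x)}=\tau(H_x)$. By \eqref{eq:onG} this holds when $H_x\cap G$ has two points and $h(x)\in U'$, for instance when $H_x\in\mathcal G$. But $\mathcal G$ and $G$ are not known to contain open sets, and we need all $x$ in an open set that meets a prescribed divisor. The next lemma replaces $G$ by the open set $P^\circ\setminus\Sigma$, at the price of an inclusion in place of equality.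

\begin{lemma}\label{lem:incl}
For $v\in P^\circ\setminus\Sigma$ we have $E_v\subset D'_{\tau(v)}$.
\end{lemma}

\begin{proof}
Almost all lines through $v$ lie in $\mathcal G$, and $D_v\cap U\to v^\vee$ is dominant with irreducible source by \eqref{eq:Sigma}, so the preimage of a finite set is a proper closed subset. Hence $H_x\in\mathcal G$ for the closed points $x$ of a dense open subset of $D_v\cap U$. Let $x$ be such a point. If $h(x)\notin U'$, then $h(x)\in D'_{\tau(v)}$ by the definition of $U'$. If $h(x)\in U'$, then for the infinitely many $u\in H_x\cap G$ we have $h(x)\in E_u=D'_{\tau(u)}$, that is $\tau(u)\in H'_{h(x)}$. So the lines $\tau(H_x)$ and $H'_{h(x)}$ coincide, and $\tau(v)\in H'_{h(x)}$, that is $h(x)\in D'_{\tau(v)}$. The points $h(x)$ are dense in $E_v$ and $D'_{\tau(v)}$ is closed.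
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:pair}]
Let $\Lambda\subset\Pi^\vee$ be the finite set of lines not meeting $P^\circ$, and put
\[
X^\circ=\bigl(U\setminus f_V^{-1}(\Lambda)\bigr)\cap\bigl(X\setminus D_{[1]}\bigr)\cap h^{-1}(U'),
\]
an intersection of dense open sets. Let $x\in X^\circ$ be closed. For the infinitely many $v\in(H_x\cap P^\circ)\setminus\Sigma$ we have $h(x)\in E_v\subset D'_{\tau(v)}$, so $\tau(v)\in H'_{h(x)}$. Hence $H'_{h(x)}=\tau(H_x)$. As $[1]\notin H_x$, we get $[\varphi(1)]\notin H'_{h(x)}$. By \eqref{eq:Hx}, with $w_0=1$ on $X$ and $w_0=\varphi(1)$ on $Y$, the functions $f,g$ are regular at $x$, and $f'=\varphi(f)/\varphi(1)$ and $g'=\varphi(g)/\varphi(1)$ are regular at $h(x)$. The point $[f-f(x)\cdot1]$ lies on $H_x$, so its image $[\varphi(f)-\sigma(f(x))\varphi(1)]$ lies on $H'_{h(x)}$, which by \eqref{eq:Hx} means $f'(h(x))-\sigma(f(x))=0$. The same computation with $g$ gives the second identity. A function regular at all closed points of an open set is regular on it.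

Let $D$ be a prime divisor with $f,g\in\mathcal O_{X,D}$ and $f|_D\notin k$. Then $m_D=0=v_D(1)$, so $D\not\subset D_{[1]}$. By codimension, $D$ meets $U$ and $h(D)$ meets $U'$. On $(D\cap U)\setminus D_{[1]}$ the map $f_V$ is $x\mapsto[1:f(x):g(x)]$, which is nonconstant, so $D\cap U\not\subset f_V^{-1}(\Lambda)$. Thus each of the three open sets defining $X^\circ$ meets the irreducible set $D$, and so does $X^\circ$.
\end{proof}

\section{The isomorphism of perfections}\label{sec:iso}

Proposition~\ref{prop:pair} shows that $k\cong l$; let $p$ be the common characteristic exponent. We now combine finitely many pairs $(f,g_i)$ that generate an affine coordinate ring. All pairs share the first function, and this lets Lemma~\ref{lem:rigid} compare the field isomorphisms they produce. Correcting by powers of Frobenius requires roots, and here we pass from $l(Y)$ to $L$.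

\begin{lemma}\label{lem:PhiD}
Let $D\subset X$ be a prime divisor. There are a field isomorphism $\sigma_D\colon k\to l$ and a field embedding $\Phi_D\colon K\to L$ such that
\begin{itemize}
\item[(i)] for each $b\in K$ we have $\Phi_D(b)(h(x))=\sigma_D(b(x))$ for all closed $x$ in a dense open set depending on $b$;
\item[(ii)] $\Phi_D$ maps $\mathcal O^{\mathrm{perf}}_{X,D}$ into $\mathcal O^{\mathrm{perf}}_{Y,h(D)}$ and the maximal ideal into the maximal ideal.
\end{itemize}
\end{lemma}

\begin{proof}
Choose an affine open $X_a=\operatorname{Spec}A$ meeting $D$, with $A=k[u_1,\dots,u_m]$. As $\dim D\ge1$, there is $f\in A$ with $f|_D\notin k$; it is transcendental over $k$. As $\dim X\ge2$, some $u_j$ is transcendental over $k(f)$; call it $g_0$. For $i\ge1$ let $g_i=u_i$ if $u_i$ is transcendental over $k(f)$, and $g_i=u_i+g_0$ otherwise. Then each pair $(f,g_i)$, $0\le i\le m$, is algebraically independent, $A=k[f,g_0,\dots,g_m]$, and $f,g_i\in\mathcal O_{X,D}$. Proposition~\ref{prop:pair} gives $\sigma_i,f_i',g_i'$ and open sets $X_i$ meeting $D$. The open set $X_D=X_a\cap\bigcap_iX_i$ meets $D$.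

For closed $y=h(x)\in h(X_D)$ we have $f_i'(y)=\sigma_i(f(x))=\sigma_i\sigma_0^{-1}(f_0'(y))$, and $f_0'\notin l$ because it takes infinitely many values. By Lemma~\ref{lem:rigid}, $\sigma_i\sigma_0^{-1}=\mathrm{Frob}^{e_i}$ with $e_i\in\mathbb Z$. Put $\sigma=\sigma_D=\sigma_0$ and $g_i''=(g_i')^{p^{-e_i}}\in L$. Let $A'\subset L$ be the ring of elements some $q$-th power of which is a regular function on $h(X_D)$. Then $f_0',g_i''\in A'$, and for closed $x\in X_D$
\[
f_0'(h(x))=\sigma(f(x)),\qquad g_i''(h(x))=\mathrm{Frob}^{-e_i}\sigma_i(g_i(x))=\sigma(g_i(x)).
\]
For a polynomial $P$ over $k$ let $P^\sigma$ be obtained by applying $\sigma$ to the coefficients. The value of $P^\sigma(f_0',g_0'',\dots,g_m'')$ at $h(x)$ is $\sigma$ of the value of $P(f,g_0,\dots,g_m)$ at $x$. Since elements of $K$ and $L$ are determined by their values on a dense open set, one of these elements vanishes if and only if the other does. So we get an injective ring homomorphism $\Phi_D\colon A\to A'$ with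
\begin{equation}\label{eq:values}
\Phi_D(b)(h(x))=\sigma(b(x))\qquad(b\in A,\ x\in X_D\text{ closed}).
\end{equation}
It extends to $k(X)\to L$ and, as $L$ is perfect, uniquely to $K\to L$. If $b\in K$, write $b^q=b_1/b_2$ with $b_1,b_2\in A$. For closed $x\in X_D$ with $b_2(x)\neq0$ the element $\Phi_D(b_2)$ is a unit at $h(x)$, so $\Phi_D(b)^q$ is defined at $h(x)$ with value $\sigma(b(x))^q$. Taking $q$-th roots gives (i).

For (ii) let $\mathfrak p\subset A$ be the prime ideal of $D\cap X_a$, so $\mathcal O_{X,D}=A_{\mathfrak p}$. Let $b\in A$. A power $\Phi_D(b)^q$ is regular on $h(X_D)$, which contains the generic point of $h(D)$; so $\Phi_D(b)\in\mathcal O^{\mathrm{perf}}_{Y,h(D)}$. It lies in the maximal ideal if and only if it vanishes at all closed points of $h(D\cap X_D)$. By \eqref{eq:values} this holds if and only if $b$ vanishes at all closed points of $D\cap X_D$, that is $b\in\mathfrak p$. So $A\setminus\mathfrak p$ goes to units, $A_{\mathfrak p}$ goes into $\mathcal O^{\mathrm{perf}}_{Y,h(D)}$, and $\mathfrak pA_{\mathfrak p}$ goes into the maximal ideal. An element of $K$ lies in $\mathcal O^{\mathrm{perf}}_{X,D}$, or in its maximal ideal, exactly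 when some $q$-th power lies in $A_{\mathfrak p}$, or in $\mathfrak pA_{\mathfrak p}$; and $\mathcal O^{\mathrm{perf}}_{Y,h(D)}$ and its maximal ideal are closed under $q$-th roots in $L$. This gives (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Uniqueness is Proposition~\ref{prop:unique}, and $k\cong l$ has been noted. It remains to find an isomorphism inducing $h$.

\emph{Each $\Phi_D$ is bijective.} The hypotheses are symmetric, so Lemma~\ref{lem:PhiD} applies to $h^{-1}$ and a prime divisor of $Y$. It gives an embedding $\Psi\colon L\to K$ and an isomorphism $\rho\colon l\to k$ with $\Psi(w)(x)=\rho(w(h(x)))$ on a dense open set depending on $w$. Then $\Psi\Phi_D(b)(x)=\rho\sigma_D(b(x))$ on a dense open set. By Lemma~\ref{lem:rigid} on $X$ we have $\rho\sigma_D=\mathrm{Frob}^i$ and $\Psi\Phi_D(b)=b^{p^i}$ for $b\in K\setminus k$, with $i$ depending only on $\rho\sigma_D$; for $b\in k$ both sides have the constant value $b^{p^i}$. So $\Psi\Phi_D$ is bijective. Hence the embedding $\Psi$ is surjective, so bijective, and so is $\Phi_D$.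

\emph{$\Phi_D(\mathcal O^{\mathrm{perf}}_{X,D})=\mathcal O^{\mathrm{perf}}_{Y,h(D)}$.} The left side $R$ is a valuation ring of $L$ because $\Phi_D$ is bijective, and by Lemma~\ref{lem:PhiD}(ii) it lies in the right side $R'$ with $\mathfrak m_R\subset\mathfrak m_{R'}$. If $w\in R'\setminus R$, then $w^{-1}\in\mathfrak m_R\subset\mathfrak m_{R'}$ and so $1=ww^{-1}\in\mathfrak m_{R'}$, which is absurd.

\emph{One isomorphism serves all divisors.} Fix a prime divisor $D_0$ and put $\Phi=\Phi_{D_0}$. Let $D$ be any prime divisor. For $b\in K$ the elements $u=\Phi(b)$ and $v=\Phi_D(b)$ satisfy $v(y)=\sigma_D\sigma_{D_0}^{-1}(u(y))$ on a dense open set. By Lemma~\ref{lem:rigid} on $Y$, and directly for constant $u$, the automorphism $\Phi_D\Phi^{-1}$ of $L$ is $w\mapsto w^{p^j}$ for some $j\in\mathbb Z$. This map takes $\mathcal O^{\mathrm{perf}}_{Y,h(D)}$ onto itself. Therefore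
\begin{equation}\label{eq:allD}
\Phi(\mathcal O^{\mathrm{perf}}_{X,D})=\mathcal O^{\mathrm{perf}}_{Y,h(D)}\qquad\text{for all prime divisors }D\subset X .
\end{equation}

\emph{From divisors to all points.} For $x\in X$ we have $\mathcal O^{\mathrm{perf}}_{X,x}=\bigcap_{D\ni x}\mathcal O^{\mathrm{perf}}_{X,D}$ in $K$. The inclusion $\subset$ follows from $\mathcal O_{X,x}\subset\mathcal O_{X,D}$. If $b$ lies in the right side and $b^q\in k(X)$, then $b^q\in\mathcal O_{X,D}$ for all $D\ni x$ by (N3), so $b^q\in\mathcal O_{X,x}$ by \eqref{eq:hartogs}. The same holds on $Y$. Since $D\mapsto h(D)$ is a bijection from the prime divisors through $x$ to those through $h(x)$, \eqref{eq:allD} gives $\Phi(\mathcal O^{\mathrm{perf}}_{X,x})=\mathcal O^{\mathrm{perf}}_{Y,h(x)}$ for all $x\in|X|$. Intersecting over the points of a nonempty open $U\subset X$, we see that $\Phi$ maps $\mathcal O_{X^{\mathrm{perf}}}(U)$ isomorphically onto $\mathcal O_{Y^{\mathrm{perf}}}(h(U))$, compatibly with restrictions, which are inclusions in $K$ and $L$. Thus $(h,\Phi^{-1})$ is an isomorphism of schemes $X^{\mathrm{perf}}\to Y^{\mathrm{perf}}$ inducing $h$.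
\end{proof}

\section{Finite universal homeomorphisms}\label{sec:finite}

A morphism is a \emph{universal homeomorphism} if every base change of it is a homeomorphism. The projection $\mathrm{pr}_X\colon X^{\mathrm{perf}}\to X$ is one. Indeed $A\subset A^{\mathrm{perf}}$ is integral, so $\mathrm{pr}_X$ is universally closed and surjective, and surjectivity is stable under base change. For an $A$-algebra $C$ every element of $C\otimes_AA^{\mathrm{perf}}$ has a $q$-th power in the image of $C$, so a prime of $C\otimes_AA^{\mathrm{perf}}$ is determined by its preimage in $C$; hence every base change is a closed continuous bijection.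

\begin{proof}[Proof of Corollary~\ref{cor:finite}]
In characteristic $0$ this is Theorem~\ref{thm:main}. In characteristic $p$ let $\alpha\colon X^{\mathrm{perf}}\to Y^{\mathrm{perf}}$ induce $h$, with $\alpha^*\colon L\to K$. By \eqref{eq:constants} on $X$ and on $Y$ we have $\alpha^*(l)=k$. Cover $Y$ by finitely many affine open sets $Y_j=\operatorname{Spec}B_j$ with $B_j=l[w_{j1},\dots,w_{jr}]$, and let $X_j=h^{-1}(Y_j)$. Choose $e\ge0$ such that all $(\alpha^*w_{ji})^{p^e}$ lie in $k(X)$. They are defined at every point of $X_j$, so they lie in $\mathcal O_X(X_j)$ by (N3). Hence $\theta=(\alpha\circ F^e)^*$, the map $w\mapsto\alpha^*(w)^{p^e}$, sends $B_j$ into $\mathcal O_X(X_j)$ and defines $\psi_j\colon X_j\to Y_j$. We have $\psi_j\circ\mathrm{pr}_X=\mathrm{pr}_Y\circ\alpha\circ F^e$ over $X_j$, since both sides are morphisms to the affine scheme $Y_j$ given by the ring map $\theta|_{B_j}$. So $\psi_j$ has underlying map $h|_{X_j}$. On overlaps the $\psi_j$ have the same underlying map and act on sections through the same field embedding $\theta\colon l(Y)\to k(X)$, so they glue to $\psi\colon X\to Y$ with underlying map $h$ and $\psi\circ\mathrm{pr}_X=\mathrm{pr}_Y\circ\alpha\circ F^e$.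

The morphism $\psi$ is compatible with the isomorphism $\theta\colon l\to k$, so $X$ is of finite type over $l$ through $\psi$, and $\psi$ is of finite type. For a morphism $T\to Y$ the maps $X^{\mathrm{perf}}\times_YT\to X\times_YT$ and $X^{\mathrm{perf}}\times_YT\to T$ are homeomorphisms, being base changes of $\mathrm{pr}_X$ and of $\mathrm{pr}_Y\circ\alpha\circ F^e$, where $\alpha\circ F^e$ is an isomorphism. So $X\times_YT\to T$ is a homeomorphism, and $\psi$ is a universal homeomorphism. A universal homeomorphism is integral \cite[18.12.11]{EGA}, and an integral morphism of finite type is finite.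
\end{proof}

\begin{remark}[Where the hypotheses are used]
Dimension at least $2$ provides algebraically independent $f,g$, hence a plane of divisors with irreducible general member, and a function that is nonconstant on a given prime divisor. Uncountability is used twice: for $l$ in Step 1 of Proposition~\ref{prop:fib} and for $k$ in Lemma~\ref{lem:class}; the roles are exchanged when the construction is applied to $h^{-1}$. The hypothesis on global functions enters through (N2), which makes $v\mapsto E_v$ injective, identifies $\mathbb P(H^0(A))$ with the set of effective divisors $|a|$, and gives Lemma~\ref{lem:pencil}(ii); and through \eqref{eq:constants}, which makes isomorphisms preserve the constants. Normality underlies the calculus of divisors in Section~\ref{sec:prelim} and the passage from prime divisors to all points at the end of the proof of Theorem~\ref{thm:main}.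
\end{remark}

\begin{thebibliography}{9}

\bibitem{Artin} E. Artin, \emph{Geometric Algebra}.

\bibitem{EGA} \emph{EGA IV}.

\bibitem{Jou} Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{KLOS} J\'anos Koll\'ar, Max Lieblich, Martin Olsson, Will Sawin, \emph{Topological reconstruction theorems for varieties}, arXiv:2003.04847 (2020).

\end{thebibliography}
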